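\title{Global small data solutions of the three-dimensional semilinear Euler--Poisson--Darboux equation}

\begin{abstract}
We consider $\partial_t^2u-\Delta u+\frac{\mu}{t}\partial_tu=|u|^p$ for $t\ge1$, $x\in\mathbb{R}^3$, with small, smooth, compactly supported data that are not assumed to be radially symmetric. We prove that a global continuous weak solution exists for every $\mu>0$ and every $p>\max\{p_s(3+\mu),\frac53\}$, where $p_s$ is the Strauss exponent; in particular it exists for $0<\mu<\frac{14}{5}$ and $p>p_s(3+\mu)$. The solution is unique and satisfies a pointwise decay estimate. The proof rests on an explicit forward fundamental solution, written with a Legendre function, and on a weighted $L^\infty$ estimate for it.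
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mu>0$ and $p>1$. We study the semilinear Euler--Poisson--Darboux problem
\begin{equation}\label{eq:EPD}
\begin{cases}
\partial_t^2u-\Delta u+\dfrac{\mu}{t}\,\partial_t u=|u|^p, & t\ge 1,\ x\in\mathbb{R}^3,\\[1ex]
(u,\partial_t u)(1,x)=\varepsilon (u_0,u_1)(x),
\end{cases}
\end{equation}
where $\varepsilon>0$ is small and the data satisfy
\begin{equation}\label{eq:data}
u_0,u_1\in C_0^\infty(\mathbb{R}^3),\qquad \operatorname{supp}u_0\cup\operatorname{supp}u_1\subset B(0,1).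
\end{equation}
Every term of the linear operator in \eqref{eq:EPD} is homogeneous of degree $-2$ under the scaling $(t,x)\mapsto(kt,kx)$. The damping therefore neither fades out nor takes over as $t\to\infty$, and the constant $\mu$ enters the decay rates and the range of $p$ for which small solutions exist for all time.

Write $\Omega=[1,\infty)\times\mathbb{R}^3$, and let $C_0^\infty(\Omega)$ be the space of functions that are smooth up to $t=1$ and have compact support in $\Omega$; they need not vanish at $t=1$. Double integrals without a domain are taken over $\Omega$. Multiplying \eqref{eq:EPD} by a test function and integrating by parts leads to the following notion.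

\begin{definition}\label{def:solution}
A \emph{global solution} of \eqref{eq:EPD} is a function $u\in C(\Omega)$ such that for every $\varphi\in C_0^\infty(\Omega)$
\begin{multline*}
\iint u\Big(\partial_t^2\varphi-\Delta\varphi-\partial_t\big(\tfrac{\mu}{t}\varphi\big)\Big)\,dx\,dt=\iint|u|^p\varphi\,dx\,dt\\
+\varepsilon\int_{\mathbb{R}^3}(u_1+\mu u_0)\,\varphi(1,x)\,dx-\varepsilon\int_{\mathbb{R}^3}u_0\,\partial_t\varphi(1,x)\,dx .
\end{multline*}
\end{definition}

For $z>1$ the \emph{Strauss exponent} $p_s(z)=\frac{z+1+\sqrt{z^2+10z-7}}{2(z-1)}$ is the positive root of $(z-1)p^2-(z+1)p-2=0$, and $p_f(3)=\frac53$ is the \emph{Fujita exponent}. Set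
\[
p_{crit}(3,\mu)=\max\{p_s(3+\mu),\,p_f(3)\}.
\]
It is known that solutions can blow up in finite time, for suitable data, when $1<p\le p_{crit}(3,\mu)$, and that global small data solutions exist when $\mu\in(0,1)\cup(1,2)$ and $p>p_{crit}(3,\mu)$. We take the following question, labeled (A2), from Li, Xin and Yin \cite{LXY}: \emph{if $0<\mu<\frac{14}{5}$ and $p>p_{crit}(3,\mu)=p_s(3+\mu)$, is there a global small data solution?} The question was left open for $\mu=1$ and for $\mu\in[2,\frac{14}5)$. We show that the answer is yes on the whole interval $0<\mu<\frac{14}5$.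

Three numbers govern the estimates:
\begin{equation}\label{eq:exponents}
\beta=p+\tfrac{\mu(p-1)}2,\qquad q_0=\beta-2=\big(1+\tfrac\mu2\big)p-\big(2+\tfrac\mu2\big),\qquad \kappa_*=\min\big\{1,\,2-\tfrac\mu2\big\}.
\end{equation}
We have $(2+\mu)p^2-(4+\mu)p-2=2(pq_0-1)$, and $p_s(3+\mu)$ is the only positive root of this quadratic in $p$. Hence
\begin{equation}\label{eq:strauss}
p>p_s(3+\mu)\iff pq_0>1 .
\end{equation}
At $p=\frac53$ the quadratic equals $\frac{10\mu-28}{9}$, so $p_s(3+\mu)>\frac53$ if and only if $\mu<\frac{14}5$.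

\begin{theorem}\label{thm:main}
Let $0<\mu<\frac{14}5$ and $p>p_s(3+\mu)$. For all data \eqref{eq:data} there is $\varepsilon_0>0$ such that for $0<\varepsilon\le\varepsilon_0$ problem \eqref{eq:EPD} has a global solution $u$, supported in $\{|x|\le t\}$. For every $q$ with $\frac1p<q<\kappa_*$ and $q\le q_0$ (such $q$ exist), $\varepsilon_0=\varepsilon_0(q)$ can be chosen so that, with $C$ independent of $\varepsilon$,
\begin{equation}\label{eq:decay}
|u(t,x)|\le C\varepsilon\, t^{-1-\mu/2}(1+t-|x|)^{-q},\qquad |x|\le t .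
\end{equation}
\end{theorem}

The argument covers all $\mu>0$ once a second choice of $q$ is allowed.

\begin{definition}\label{def:admissible}
Let $\mu>0$ and $p>p_{crit}(3,\mu)$. A real number $q$ is \emph{admissible} if
\begin{itemize}
\item[(A)] $\frac1p<q<\kappa_*$ and $q\le q_0$, or
\item[(B)] $\mu>2$ and $q=2-\frac\mu2<q_0$.
\end{itemize}
\end{definition}

An admissible $q$ always exists. If $p\kappa_*>1$, then $\frac1p<\min\{\kappa_*,q_0\}$ by \eqref{eq:strauss}, so there are exponents of type (A). If $p\kappa_*\le1$, then $\kappa_*\le\frac1p<\frac35$, which forces $\kappa_*=2-\frac\mu2$ and $\mu>\frac{14}5$; since also $\kappa_*\le\frac1p<q_0$, the number $2-\frac\mu2$ is of type (B). It is negative for $\mu>4$.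

\begin{theorem}\label{thm:general}
Let $\mu>0$, let $p>\max\{p_s(3+\mu),\frac53\}$ and let $q$ be admissible. For all data \eqref{eq:data} there is $\varepsilon_0>0$ such that for $0<\varepsilon\le\varepsilon_0$ problem \eqref{eq:EPD} has a global solution $u$ that is supported in $\{|x|\le t\}$ and satisfies \eqref{eq:decay}.
\end{theorem}

\begin{theorem}\label{thm:unique}
Let $\mu>0$. For every $p>1$, every $\varepsilon>0$ and all data \eqref{eq:data}, any two global solutions of \eqref{eq:EPD} coincide.
\end{theorem}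

Theorem~\ref{thm:main} follows from Theorem~\ref{thm:general}. Indeed, for $0<\mu<\frac{14}5$ and $p>p_s(3+\mu)$ we have $p>\frac53$ and $\kappa_*>\frac35>\frac1p$, so $p\kappa_*>1$ and exponents of type (A) exist; these are the exponents of Theorem~\ref{thm:main}.

The substitution $v=t^{\mu/2}u$ trades the damping for a potential that depends on $t$ alone. The forward fundamental solution of the new operator is explicit: it is the surface measure of the free wave equation plus a term inside the cone that contains the derivative of a Legendre function (Section~\ref{sec:kernel}). Its absolute value is bounded by a positive kernel depending only on $t$, $s$ and $|x-y|$. A source with a radial majorant can therefore be estimated as if it were radial, and John's weighted $L^\infty$ method applies to data without symmetry. Section~\ref{sec:heuristics} explains the two exponents, Section~\ref{sec:model} carries out the weighted estimate by hand for $\mu=4$, and Section~\ref{sec:estimate} proves it in general. Existence and uniqueness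 follow in Sections~\ref{sec:existence} and~\ref{sec:uniqueness}.

\section{Where the two exponents come from}\label{sec:heuristics}

This section is heuristic, and the proofs do not depend on it.

\subsection*{Near the light cone}
On radial functions in $\mathbb{R}^d$ we have $\Delta=\partial_r^2+\frac{d-1}r\partial_r$, and multiplying by $r^{(d-1)/2}$ removes the first-order term at the cost of a potential $c/r^2$. In \eqref{eq:EPD} the factor $r$ removes $\frac2r\partial_r$, and the factor $t^{\mu/2}$ removes $\frac\mu t\partial_t$ at the cost of a potential $c/t^2$. Near the cone $r\approx t$ the combined factor is $t^{1+\mu/2}$, and $1+\frac\mu2=\frac{d-1}2$ for $d=3+\mu$. This is the source of the shifted dimension $3+\mu$ and of the rate $t^{-1-\mu/2}$ in \eqref{eq:decay}.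

Put $V=rt^{\mu/2}u$, ignore the potential, and replace $r$ by $t$ on the right. Since $(1+\frac\mu2)(p-1)=1+q_0$, the equation becomes $(\partial_t^2-\partial_r^2)V=t^{-1-q_0}|V|^p$. Suppose $|V|\le(1+t-r)^{-q}$ and solve by integrating over the characteristic rectangle $0\le\eta\le t-r\le\alpha\le t+r$, where $\alpha=s+\lambda$, $\eta=s-\lambda$ and $(s,\lambda)$ is the time and radius of the source point. The result has size
\[
\int_0^{t-r}(1+\eta)^{-pq}\,d\eta\cdot\int_{t-r}^{\infty}(1+\alpha)^{-1-q_0}\,d\alpha .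
\]
If $pq>1$ this is of order $(1+t-r)^{-q_0}$, and the assumed bound is reproduced when $q\le q_0$. A number $q$ with $\frac1p<q\le q_0$ exists exactly when $pq_0>1$, which by \eqref{eq:strauss} is the Strauss condition. A smaller $q$ does not help: for $pq<1$ the first factor grows like $(1+t-r)^{1-pq}$, and the requirement $1-pq-q_0\le-q$ gives $1-q_0\le(p-1)q<1-\frac1p$, which is again $pq_0>1$.

\subsection*{Inside the cone}
Let $u$ be a smooth solution supported in $\{|x|\le t\}$ and let $\mathcal M(t)=\int u(t,x)\,dx$. Integrating the equation in $x$ gives $(t^\mu\mathcal M')'=t^\mu\int|u|^p\,dx$. For the linear equation the right side is zero, so $\mathcal M'(t)=\mathcal M'(1)t^{-\mu}$, and for $\mu>1$ the mass tends to $\mathcal M(1)+\frac{\mathcal M'(1)}{\mu-1}$. If this limit is not zero, then $\sup_x|u(t,x)|\ge ct^{-3}$ for large $t$, because the support has volume at most $\frac{4\pi}3t^3$. So for large $\mu$ the rate $t^{-1-\mu/2}$ cannot hold in the whole cone. In the region $|x|\le t/2$ the bound \eqref{eq:decay}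 with $q=2-\frac\mu2$ reads $|u|\le C\varepsilon t^{-3}$, which explains type (B).

Now let $\mu>1$, $p\le\frac53$, and suppose that the nonlinear solution has $\mathcal M\ge c>0$. H\"older's inequality gives $\int|u|^p\,dx\ge c't^{-3(p-1)}$. Since $\mu+4-3p>0$, integration yields $\mathcal M'(t)\ge c''t^{4-3p}\ge c''t^{-1}$ for large $t$, and $\mathcal M$ is unbounded. The nonlinearity can thus be a small perturbation only if $t^{4-3p}$ is integrable at infinity, that is, if $p>\frac53$.

Both conditions should hold, so one expects global existence for $p>p_{crit}(3,\mu)$. The first condition is the stronger one for $\mu<\frac{14}5$ and the second for $\mu>\frac{14}5$.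

\section{The fundamental solution}\label{sec:kernel}

\subsection{Removing the damping}
Put $\nu=\frac\mu2-1>-1$ and
\[
L=\partial_t^2-\Delta-\frac{\nu(\nu+1)}{t^2},\qquad N(v)=t^{-\mu(p-1)/2}|v|^p,\qquad f=u_0,\qquad g=u_1+\tfrac\mu2u_0 .
\]

\begin{lemma}\label{lem:reduction}
A function $u=t^{-\mu/2}v$ is a global solution of \eqref{eq:EPD} if and only if $v\in C(\Omega)$ and, for all $\psi\in C_0^\infty(\Omega)$,
\begin{equation}\label{eq:weakv}
\iint vL\psi\,dx\,dt=\iint N(v)\psi\,dx\,dt+\varepsilon\int g\,\psi(1,x)\,dx-\varepsilon\int f\,\partial_t\psi(1,x)\,dx .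
\end{equation}
\end{lemma}

\begin{proof}
The map $\psi\mapsto\varphi=t^{\mu/2}\psi=t^{\nu+1}\psi$ is a bijection of $C_0^\infty(\Omega)$, and
\[
\varphi_{tt}=t^{\mu/2}\Big(\psi_{tt}+\frac{\mu}t\psi_t+\frac{\nu(\nu+1)}{t^2}\psi\Big),\qquad \partial_t\Big(\frac{\mu}t\varphi\Big)=t^{\mu/2}\Big(\frac{\mu}t\psi_t+\frac{2\nu(\nu+1)}{t^2}\psi\Big).
\]
Hence $\varphi_{tt}-\Delta\varphi-\partial_t(\frac\mu t\varphi)=t^{\mu/2}L\psi$, and the left side in Definition~\ref{def:solution} is $\iint vL\psi$. Also $|u|^p\varphi=N(v)\psi$. At $t=1$ we have $\varphi=\psi$ and $\varphi_t=\psi_t+\frac\mu2\psi$, so $(u_1+\mu u_0)\varphi-u_0\varphi_t=g\psi-f\psi_t$.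
\end{proof}

Identity \eqref{eq:weakv} is the weak form of $Lv=N(v)$ with data $\varepsilon(f,g)$. To solve it by iteration we need the operator that solves $Lv=G$ with zero data, together with pointwise bounds on its kernel.

\subsection{The one-dimensional Riemann function}
The potential in $L$ does not depend on $x$, so $L$ is compatible with spherical means about any point. Recall that for a smooth function $\varphi$ on $\mathbb{R}^3$ and $y\in\mathbb{R}^3$ the mean $M(\rho)=\frac1{4\pi}\int_{S^2}\varphi(y+\rho\omega)\,d\omega$ is smooth and even in $\rho\in\mathbb{R}$. The divergence theorem gives $4\pi\rho^2M'(\rho)=\int_{|x-y|<\rho}\Delta\varphi\,dx$; differentiating in $\rho$ and dividing by $4\pi\rho$, we obtain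
\begin{equation}\label{eq:darboux}
\frac{\rho}{4\pi}\int_{S^2}(\Delta\varphi)(y+\rho\omega)\,d\omega=\rho M''+2M'=(\rho M)'' .
\end{equation}
So $L$ acts on $\rho M$ as the one-dimensional operator
\[
\ell=\partial_t^2-\partial_\rho^2-\frac{\nu(\nu+1)}{t^2}.
\]
For $\nu=0$, d'Alembert's formula inverts $\ell$ with the kernel $\frac12$ on the cone $|\rho|<t-s$. For general $\nu$ the constant $1$ must be replaced by a function $R(t,\rho)$, depending on the parameter $s$, that solves $\ell R=0$ and equals $1$ on the characteristic $\rho=t-s$. Since $\ell$ is homogeneous under scaling, we look for $R$ as a function of one scale-invariant quantity that is constant on the characteristic. For $1\le s\le t$ and $0\le\rho\le t-s$ put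
\begin{equation}\label{eq:zeta}
\zeta=\frac{t^2+s^2-\rho^2}{2ts}=1+\frac{(t-s)^2-\rho^2}{2ts}\ \ge 1 .
\end{equation}
Then
\[
\zeta_t=\frac{t^2-s^2+\rho^2}{2t^2s},\qquad\zeta_{tt}=\frac{s^2-\rho^2}{t^3s},\qquad\zeta_\rho=-\frac{\rho}{ts},\qquad\zeta_{\rho\rho}=-\frac1{ts},
\]
so $\zeta_{tt}-\zeta_{\rho\rho}=2\zeta/t^2$. The expressions $(t^2-s^2+\rho^2)^2-4t^2\rho^2$ and $(t^2+s^2-\rho^2)^2-4t^2s^2$ both expand to $t^4+s^4+\rho^4-2t^2s^2-2t^2\rho^2-2s^2\rho^2$; dividing by $4t^4s^2$ gives $\zeta_t^2-\zeta_\rho^2=(\zeta^2-1)/t^2$. By the chain rule, for any $P\in C^2([1,\infty))$,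
\begin{equation}\label{eq:ellP}
\ell\,[P(\zeta)]=t^{-2}\big[(\zeta^2-1)P''(\zeta)+2\zeta P'(\zeta)-\nu(\nu+1)P(\zeta)\big].
\end{equation}
The bracket is Legendre's equation. We need its solution that is smooth at $\zeta=1$ with value $1$, and we need the size of its derivative for large $\zeta$.

\begin{lemma}\label{lem:legendre}
Let $\nu>-1$ and $P_\nu(\zeta)=\frac1\pi\int_0^\pi\big(\zeta+\sqrt{\zeta^2-1}\cos\theta\big)^\nu d\theta$ for $\zeta\ge1$. Then $P_\nu$ extends smoothly to a neighborhood of $[1,\infty)$, $P_\nu(1)=1$, and for $\zeta\ge1$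
\begin{equation}\label{eq:legendre}
(\zeta^2-1)P_\nu''+2\zeta P_\nu'-\nu(\nu+1)P_\nu=0,\qquad |P_\nu'(\zeta)|\le C\zeta^{-\kappa_*}.
\end{equation}
\end{lemma}

\begin{proof}
\emph{Smoothness.} Since $\sqrt{\zeta^2-1}<\zeta$, we may factor out $\zeta^\nu$ and expand in a binomial series that converges uniformly in $\theta$. Odd powers of $\cos\theta$ integrate to zero, so
\[
P_\nu(\zeta)=\zeta^\nu\sum_{j\ge0}\binom{\nu}{2j}c_j\,(1-\zeta^{-2})^j,\qquad c_j=\frac1\pi\int_0^\pi\cos^{2j}\theta\,d\theta\in(0,1].
\]
The power series in $1-\zeta^{-2}$ has radius of convergence at least $1$, and $|1-\zeta^{-2}|<1$ for $\zeta>1/\sqrt2$. Thus the right side is smooth on $(1/\sqrt2,\infty)$ and equals $1$ at $\zeta=1$.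

\emph{The equation.} Write $\zeta=\cosh b$ with $b>0$ and $Z=\cosh b+\sinh b\cos\theta>0$. Then $Z_{bb}=Z$, $Z^2-Z_b^2=\sin^2\theta$, $\coth b\,Z_b=Z+\frac{\cos\theta}{\sinh b}$ and $Z_\theta=-\sinh b\sin\theta$. The first two identities give $\partial_b^2Z^\nu=\nu^2Z^\nu-\nu(\nu-1)Z^{\nu-2}\sin^2\theta$, and the third gives $\coth b\,\partial_bZ^\nu=\nu Z^\nu+\nu Z^{\nu-1}\frac{\cos\theta}{\sinh b}$. Therefore
\[
\big(\partial_b^2+\coth b\,\partial_b-\nu(\nu+1)\big)Z^\nu=\nu Z^{\nu-1}\frac{\cos\theta}{\sinh b}-\nu(\nu-1)Z^{\nu-2}\sin^2\theta=\partial_\theta\Big(\nu Z^{\nu-1}\frac{\sin\theta}{\sinh b}\Big),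
\]
and the right side integrates to $0$ over $[0,\pi]$. Since $\partial_b=\sinh b\,\partial_\zeta$, we have $\partial_b^2+\coth b\,\partial_b=(\zeta^2-1)\partial_\zeta^2+2\zeta\partial_\zeta$. This proves the equation for $\zeta>1$, and it holds at $\zeta=1$ by continuity.

\emph{The bound.} The equation says $((\zeta^2-1)P_\nu')'=\nu(\nu+1)P_\nu$, so
\begin{equation}\label{eq:Pprime}
(\zeta^2-1)P_\nu'(\zeta)=\nu(\nu+1)\int_1^\zeta P_\nu(z)\,dz .
\end{equation}
If $\nu\ge0$, then $0<P_\nu(z)\le(2z)^\nu$, so $|P'_\nu(\zeta)|\le\nu(\nu+1)(2\zeta)^\nu/(\zeta+1)\le C\zeta^{\nu-1}$; here $\mu\ge2$ and $1-\nu=2-\frac\mu2=\kappa_*$. If $-1<\nu<0$, then $P_\nu>0$ and $-1<\nu(\nu+1)<0$, so $P_\nu'<0$ for $\zeta>1$ and $0<P_\nu\le1$. Then \eqref{eq:Pprime} gives $|P_\nu'(\zeta)|\le1/(\zeta+1)\le\zeta^{-1}$, and here $\kappa_*=1$.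
\end{proof}

The definition gives $P_0=1$ and $P_1(\zeta)=\zeta$; these are the cases $\mu=2$ and $\mu=4$.

\subsection{The solution operator}
For $G\in C(\Omega)$ define
\begin{equation}\label{eq:T}
TG(t,x)=\int_1^t\Big[\frac1{4\pi(t-s)}\int_{|x-y|=t-s}G(s,y)\,d\sigma_y+\int_{|x-y|<t-s}\frac{P_\nu'(\zeta)}{4\pi ts}\,G(s,y)\,dy\Big]ds,
\end{equation}
where $\zeta$ is given by \eqref{eq:zeta} with $\rho=|x-y|$. We call the two terms the \emph{sphere part} and the \emph{ball part}. Formally, the kernel is $-\frac1{2\pi\rho}\partial_\rho$ applied to the one-dimensional kernel $\frac12P_\nu(\zeta)\mathbf 1_{\rho<t-s}$: the jump at $\rho=t-s$ produces the sphere part and the derivative of $P_\nu(\zeta)$ produces the ball part. For $\mu=2$ the ball part vanishes and \eqref{eq:T} is the Duhamel formula of the free wave equation. By \eqref{eq:Pprime} the ball kernel is positive for $\mu>2$ and negative for $0<\mu<2$; only its absolute value matters below.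

\begin{lemma}\label{lem:Tbasic}
If $G\in C(\Omega)$, then $TG\in C(\Omega)$. If moreover $G$ is supported in $\{|y|\le s\}$, then $TG$ is supported in $\{|x|\le t\}$.
\end{lemma}

\begin{proof}
We move the dependence on $(t,x)$ from the domains into the integrands. Put $s=1+(t-1)\tau$ and $\rho_0=t-s=(t-1)(1-\tau)$, and write $y=x+\rho_0\omega$ on the sphere and $y=x+\rho_0z$ in the ball. Then $TG(t,x)$ equals
\[
(t-1)\int_0^1\Big[\frac{\rho_0}{4\pi}\int_{S^2}G(s,x+\rho_0\omega)\,d\omega+\frac{\rho_0^3}{4\pi ts}\int_{|z|\le1}P_\nu'\Big(\frac{t^2+s^2-\rho_0^2|z|^2}{2ts}\Big)G(s,x+\rho_0z)\,dz\Big]d\tau .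
\]
The integrands are continuous in all variables and the domains are fixed and compact, so $TG$ is continuous. If $|x|>t$ and $|x-y|\le t-s$, then $|y|>s$; so $TG(t,x)=0$ under the support assumption.
\end{proof}

We now show that $T$ inverts $L$ in the weak sense. Since $TG$ is only continuous, we do not apply $L$ to it. We prove instead the transposed identity for smooth functions, and then use Fubini's theorem.

\begin{lemma}\label{lem:representation}
\begin{itemize}
\item[(i)] Let $\varphi\in C^\infty(\Omega)$ vanish for $t\ge t_*$, for some $t_*$. Then for all $(s,y)\in\Omega$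
\begin{equation}\label{eq:backward}
\varphi(s,y)=\int_s^\infty\Big[\frac1{4\pi(t-s)}\int_{|x-y|=t-s}L\varphi(t,x)\,d\sigma_x+\int_{|x-y|<t-s}\frac{P_\nu'(\zeta)}{4\pi ts}\,L\varphi(t,x)\,dx\Big]dt .
\end{equation}
\item[(ii)] For $G\in C(\Omega)$ and $\varphi\in C_0^\infty(\Omega)$ we have $\displaystyle\iint (TG)\,L\varphi\,dx\,dt=\iint G\varphi\,dy\,ds$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Fix $(s,y)$. Let $M(t,\rho)$ be the spherical mean of $\varphi(t,\cdot)$ about $y$, and put $W=\rho M$, $h=W_\rho$. Then $W$ is odd and $h$ is even in $\rho$. By \eqref{eq:darboux}, $\rho$ times the spherical mean of $L\varphi(t,\cdot)$ equals $\ell W$. Put $R(t,\rho)=P_\nu(\zeta)$, so that $-R_\rho=\rho P_\nu'(\zeta)/(ts)$, and $\ell R=0$ by \eqref{eq:ellP} and \eqref{eq:legendre}. In polar coordinates about $y$ the right side of \eqref{eq:backward} is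
\[
\int_s^\infty(\ell W)(t,t-s)\,dt+\int_s^\infty\!\!\int_0^{t-s}(-R_\rho)\,\ell W\,d\rho\,dt .
\]
Integrate by parts in $\rho$ in the second term. The boundary term at $\rho=t-s$, where $R=1$, cancels the first term; the boundary term at $\rho=0$ vanishes because $\ell W$ is odd. As $\partial_\rho$ commutes with $\ell$, the right side of \eqref{eq:backward} equals $\int_s^\infty\int_0^{t-s}R\,\ell h\,d\rho\,dt$.

Since $\ell R=0$, we have $R\,\ell h=R\,\ell h-h\,\ell R=\partial_tA-\partial_\rho B$ with $A=Rh_t-hR_t$ and $B=Rh_\rho-hR_\rho$. At $\rho=0$ both $h_\rho$ and $R_\rho$ vanish, so $B=0$. All integrals run over the bounded set $t\le t_*$. Integrating $\partial_tA$ first in $t$, over $t\ge s+\rho$, and $\partial_\rho B$ first in $\rho$, we get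
\[
\int_s^\infty\!\!\int_0^{t-s}R\,\ell h\,d\rho\,dt=-\int_0^\infty(A+B)(s+\rho,\rho)\,d\rho .
\]
Along the line $t=s+\rho$ we have $R=1$, hence $R_t+R_\rho=0$ and $A+B=h_t+h_\rho=\frac{d}{d\rho}[h(s+\rho,\rho)]$. The integral therefore equals $h(s,0)=M(s,0)=\varphi(s,y)$.

(ii) Let $\varphi$ be supported in $\{t\le t_*,\,|x|\le\varrho\}$. The contribution of the sphere part to $\iint(TG)L\varphi$ is
\[
\int_1^{t_*}\!\!\int_1^t\!\int_{S^2}\!\int_{\mathbb{R}^3}\frac{t-s}{4\pi}\,G\big(s,x+(t-s)\omega\big)\,L\varphi(t,x)\,dx\,d\omega\,ds\,dt .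
\]
The integrand is continuous and vanishes for $|x|>\varrho$, and the other variables range over bounded sets, so Fubini's theorem applies. For fixed $(t,s,\omega)$ substitute $y=x+(t-s)\omega$ and then integrate first in $\omega$ and $t$. The expression becomes
\[
\iint G(s,y)\Big[\int_s^\infty\frac{t-s}{4\pi}\int_{S^2}L\varphi\big(t,y-(t-s)\omega\big)\,d\omega\,dt\Big]dy\,ds,
\]
and the bracket is the sphere term in \eqref{eq:backward}. In the ball part the kernel is bounded on the bounded set of relevant $(t,s,x,y)$, and Fubini's theorem produces the ball term in \eqref{eq:backward} directly. Adding the two and using (i) gives (ii).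
\end{proof}

\section{A case worked by hand: $\mu=4$}\label{sec:model}

By Lemma~\ref{lem:representation}(ii), the problem is now to solve $v=\varepsilon v^0+TN(v)$, where $v^0$ solves the linear equation. This will follow from the contraction principle once we find a weight that $TN$ reproduces. The case $\mu=4$ is the simplest one in which both parts of $T$ are present. Here $P_1'=1$, so the ball kernel is the constant $\frac1{4\pi ts}$; also $p_{crit}(3,4)=\frac53$, $\beta=3p-2$, and $q=0$ is admissible of type (B), because $q_0=3p-4>0$. The bound to be reproduced is $|v|\le m/t$ in the cone, and it implies $|N(v)(s,y)|\le m^ps^{-2(p-1)-p}=m^ps^{2-3p}$.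

\begin{example}\label{ex:mu4}
Let $\mu=4$ and $p>\frac53$. If $G\in C(\Omega)$ is supported in $\{|y|\le s\}$ and $|G(s,y)|\le s^{2-3p}$, then $|TG(t,x)|\le C/t$.

The ball part is bounded by the kernel times the volume of the support:
\[
\int_1^t\frac1{4\pi ts}\cdot\frac{4\pi}3s^3\cdot s^{2-3p}\,ds=\frac1{3t}\int_1^ts^{4-3p}\,ds\le\frac1{3(3p-5)\,t}.
\]
For the sphere part, note that the portion of the sphere $|x-y|=t-s$ inside the ball $|y|\le s$ is a spherical cap. A cap has area $\pi d^2$, where $d$ is the distance from its pole to its rim, and $d\le2s$ because both lie in the ball. So the area is at most $4\pi\min\{s^2,(t-s)^2\}$. The times $s\le t/2$ contribute at most $\frac2t\int_1^\infty s^{4-3p}\,ds\le C/t$. The times $s\ge t/2$ contribute at most $(t/2)^{2-3p}\int_{t/2}^t(t-s)\,ds\le Ct^{4-3p}\le C/t$.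
\end{example}

Thus $|v|\le m/t$ implies $|TN(v)|\le Cm^p/t$, which is much smaller than $m/t$ when $m$ is small; in terms of $u$ the decay is $t^{-3}$. No symmetry of $G$ was used, only a bound on $|G|$, and the integral $\int^\infty s^{4-3p}ds$ of Section~\ref{sec:heuristics} appeared as the obstruction. In general two things change. The weight depends on the distance $t-|x|$ to the cone, so we must know how the spheres about $x$ meet the level sets of $|y|$; and $P_\nu'(\zeta)$ is no longer constant.

\section{The weighted estimate}\label{sec:estimate}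

If $|v|\le m\,s^{-1}(1+s-|y|)^{-q}$, then $|N(v)|\le m^ps^{-\beta}(1+s-|y|)^{-pq}$ by the definition of $\beta$. The estimate that closes the iteration is therefore the following.

\begin{proposition}\label{prop:estimate}
Let $\mu>0$, $p>p_{crit}(3,\mu)$, and let $q$ be admissible. There is $C_1=C_1(\mu,p,q)$ such that, if $G\in C(\Omega)$ is supported in $\{|y|\le s\}$ and $|G(s,y)|\le s^{-\beta}(1+s-|y|)^{-pq}$ there, then
\[
|TG(t,x)|\le C_1\,t^{-1}(1+t-|x|)^{-q}\qquad(t\ge1,\ |x|\le t).
\]
\end{proposition}

Throughout this section $r=|x|$, $0<r<t$, $Y=1+t-r$, and $C$ denotes constants depending only on $\mu,p,q$ and on the parameter $\kappa$ introduced below. We have $q_0>\frac1p>0$ by \eqref{eq:strauss}. Let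
\[
\Gamma(s,\lambda)=s^{-\beta}(1+s-\lambda)^{-pq}\,\mathbf 1_{\lambda\le s},\qquad\Theta(a)=\int_0^a(1+\eta)^{-pq}\,d\eta ,
\]
and let $I_1$ and $I_2$ be the sphere part and the ball part of \eqref{eq:T} with $G(s,y)$ replaced by $\Gamma(s,|y|)$ and $P_\nu'$ by $|P_\nu'|$. Then $|TG(t,x)|\le I_1+I_2$. Since the majorant is radial and the kernels depend on $y$ only through $|x-y|$, both integrals reduce to the variable $\lambda=|y|$ by the formula
\begin{equation}\label{eq:sphere}
\int_{|x-y|=\rho}F(|y|)\,d\sigma_y=\frac{2\pi\rho}r\int_{|r-\rho|}^{r+\rho}\lambda F(\lambda)\,d\lambda .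
\end{equation}
To verify it, let $\theta$ be the angle between $y-x$ and $x$; then $\lambda^2=r^2+\rho^2+2r\rho\cos\theta$, so $\lambda\,d\lambda=-r\rho\sin\theta\,d\theta$, while the area element after integrating out the azimuth is $2\pi\rho^2\sin\theta\,d\theta$. Figure~\ref{fig:domain} shows the resulting domains.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.7]
\fill[gray!15] (0,1)--(1,1)--(1.5,1.5)--(0,3)--cycle;
\fill[gray!45] (0,3)--(3,6)--(4.5,4.5)--(1.5,1.5)--cycle;
\draw[->] (0,0)--(6.5,0) node[right]{$\lambda$};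
\draw[->] (0,0)--(0,6.8) node[above]{$s$};
\draw (0,0)--(6,6) node[right]{$\lambda=s$};
\draw[dashed] (0,1) node[left]{$1$} --(6,1);
\draw (1.5,1.5)--(0,3) node[left]{$t-r$} --(3,6)--(4.5,4.5);
\fill (3,6) circle (2.5pt) node[above]{$(r,t)$};
\end{tikzpicture}
\caption{Source points $(s,y)$, recorded by $\lambda=|y|$ and $s$, that contribute to $TG(t,x)$ when $|x|=r$ and $G$ is supported in $\{|y|\le s\}$ (drawn for $t-r>2$). The sphere part of $T$ sees only the dark rectangle $0\le s-\lambda\le t-r\le s+\lambda\le t+r$. The ball part also sees the light region, which reaches down to the initial time $s=1$.}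
\label{fig:domain}
\end{figure}

\subsection{The sphere part}

\begin{lemma}\label{lem:I1}
$I_1\le C\,t^{-1}Y^{-q_0}\,\Theta(t-r)$.
\end{lemma}

\begin{proof}
By \eqref{eq:sphere} with $\rho=t-s$,
\[
I_1=\frac1{2r}\int_1^t\int_{|r-t+s|}^{r+t-s}\lambda\,\Gamma(s,\lambda)\,d\lambda\,ds .
\]
Put $\alpha=s+\lambda$ and $\eta=s-\lambda$, so $d\lambda\,ds=\frac12\,d\alpha\,d\eta$. The conditions $\lambda\ge t-s-r$, $\lambda\le r+t-s$, $\lambda\ge r-t+s$, $\lambda\le s$ say that $t-r\le\alpha\le t+r$ and $0\le\eta\le t-r$. From $1\le s$ and $\alpha\le2s$ we get $1+\alpha\le3s$, so $\lambda s^{-\beta}\le s^{-1-q_0}\le C(1+\alpha)^{-1-q_0}$. The variables now separate: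
\[
I_1\le C\,\Theta(t-r)\,\frac1r\int_{t-r}^{t+r}(1+\alpha)^{-1-q_0}\,d\alpha .
\]
If $r\ge t/2$, then $\frac1r\le\frac2t$ and the integral is at most $Y^{-q_0}/q_0$, because $q_0>0$. If $r<t/2$, the interval has length $2r$ and the integrand is at most $Y^{-1-q_0}$, so $\frac1r\int\le2Y^{-1-q_0}\le4t^{-1}Y^{-q_0}$, because $Y\ge t/2$.
\end{proof}

For $\mu=2$ this lemma is the whole estimate: $I_2=0$, and for $\frac1p<q\le q_0=2p-3$ the function $\Theta$ is bounded and $Y^{-q_0}\le Y^{-q}$.

\subsection{The ball part}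
The ball part reaches the times $s\approx1$, where the source is not small (Figure~\ref{fig:domain}). Decay in $Y$ from those times can come only from the kernel, that is, from the decay of $P_\nu'(\zeta)$ as $\zeta\to\infty$. We use this decay with an exponent $\kappa\le\kappa_*$ and require $\kappa<1$, so that an integral of $\sigma^{-\kappa}$ below produces no logarithm.

\begin{lemma}\label{lem:I2}
Let $\kappa\le\kappa_*$ and $\kappa<1$; negative $\kappa$ is allowed. Then
\[
I_2\le C\,t^{-1}\int_1^ts^{\kappa-1-q_0}\,(Y+s)^{-\kappa}\,\Theta\big(\min\{s,t-r\}\big)\,ds .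
\]
\end{lemma}

\begin{proof}
\emph{Step 1: the kernel.} Let $0\le\rho\le t-s$. Then $t(t-\rho)\le t^2-\rho^2\le2t(t-\rho)$, and $s^2\le t(t-\rho)$ because $s\le t$ and $s\le t-\rho$. Hence $\frac{t-\rho}{2s}\le\zeta\le\frac{3(t-\rho)}{2s}$. Since $\zeta\ge1$ and $\kappa\le\kappa_*$, Lemma~\ref{lem:legendre} gives
\[
|P_\nu'(\zeta)|\le C\zeta^{-\kappa_*}\le C\zeta^{-\kappa}\le C\Big(\frac{s}{t-\rho}\Big)^{\kappa},
\]
where the last step uses the lower bound on $\zeta$ if $\kappa\ge0$ and the upper bound if $\kappa<0$. Integrate over the ball in polar coordinates about $x$, apply \eqref{eq:sphere}, and exchange the integrals in $\rho$ and $\lambda$. The condition $|r-\rho|\le\lambda\le r+\rho$ is the triangle inequality for $r,\rho,\lambda$ and is equivalent to $|r-\lambda|\le\rho\le r+\lambda$. So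
\begin{equation}\label{eq:I2}
I_2\le\frac Ct\int_1^ts^{\kappa-1-\beta}\int_{\Lambda_s}\lambda(1+s-\lambda)^{-pq}\,\frac1r\Big(\int_{\rho_1}^{\rho_2}\rho\,(t-\rho)^{-\kappa}\,d\rho\Big)d\lambda\,ds,
\end{equation}
where $\Lambda_s=\{0\le\lambda\le s,\ |r-\lambda|<t-s\}$, $\rho_1=|r-\lambda|$ and $\rho_2=\min\{r+\lambda,t-s\}$.

\emph{Step 2: the integral in $\rho$.} It must supply a factor $r$ to cancel $\frac1r$. For $0<\sigma_1<\sigma_2$ we have
\[
\int_{\sigma_1}^{\sigma_2}\sigma^{-\kappa}\,d\sigma\le C(\sigma_2-\sigma_1)\,\sigma_2^{-\kappa}.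
\]
For $\kappa<0$ this holds with $C=1$ because the integrand increases. For $0\le\kappa<1$ the integral is $\frac{1}{1-\kappa}\sigma_2^{1-\kappa}(1-\vartheta^{1-\kappa})$ with $\vartheta=\sigma_1/\sigma_2\in(0,1)$, and $1-\vartheta^{1-\kappa}\le1-\vartheta$. Apply this with $\sigma=t-\rho$, so $\sigma_2=t-|r-\lambda|$. Since $\rho_2-\rho_1\le r+\lambda-|r-\lambda|=2\min\{r,\lambda\}$ and $\rho\le r+\lambda\le2\max\{r,\lambda\}$,
\[
\int_{\rho_1}^{\rho_2}\rho\,(t-\rho)^{-\kappa}\,d\rho\le C\,r\lambda\,\big(t-|r-\lambda|\big)^{-\kappa}.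
\]

\emph{Step 3: removing $\lambda$ from the last factor.} We claim that for $\lambda\in\Lambda_s$
\begin{equation}\label{eq:compare}
\tfrac13(t-r+s)\le t-|r-\lambda|\le t-r+s .
\end{equation}
For the lower bound, $t-|r-\lambda|>s$ by the definition of $\Lambda_s$. If $\lambda\le r$, then $t-|r-\lambda|=t-r+\lambda\ge t-r$. If $\lambda>r$, then $\lambda\le s<t+r-\lambda$ gives $\lambda<\frac{t+r}2$, so $t-|r-\lambda|=t+r-\lambda>\frac{t+r}2\ge\frac{t-r}2$. In both cases $t-|r-\lambda|\ge\max\{s,\frac{t-r}2\}\ge\frac13s+\frac23\cdot\frac{t-r}2$. For the upper bound, if $\lambda\le r$ then $t-r+\lambda\le t-r+s$; if $\lambda>r$ then $t+r-\lambda<t<t-r+s$, because $s\ge\lambda>r$. This proves \eqref{eq:compare}. Since $s\ge1$, also $t-r+s\le Y+s\le2(t-r+s)$, and so $(t-|r-\lambda|)^{-\kappa}\le C(Y+s)^{-\kappa}$ for either sign of $\kappa$.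

\emph{Step 4: the integral in $\lambda$.} On $\Lambda_s$ the variable $\eta=s-\lambda$ satisfies $0\le\eta\le s$, and $\eta<t-r$ because $r-\lambda<t-s$. With $\lambda^2\le s^2$ we get $\int_{\Lambda_s}\lambda^2(1+s-\lambda)^{-pq}\,d\lambda\le s^2\,\Theta(\min\{s,t-r\})$. Inserting Steps 2--4 in \eqref{eq:I2} and using $\kappa+1-\beta=\kappa-1-q_0$ finishes the proof.
\end{proof}

\subsection{Choice of the exponents}
It remains to choose $\kappa$ and to control the growth of $\Theta$. The next lemma lists what is needed: (b) and (c) serve the sphere part and the late times $s\ge Y$ of the ball part, while (d) serves the early times $s\le Y$.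

\begin{lemma}\label{lem:exponents}
Let $p>p_{crit}(3,\mu)$ and let $q$ be admissible. There are $\kappa\in\mathbb{R}$ and $\gamma\ge0$, depending only on $\mu,p,q$, such that
\begin{itemize}
\item[(a)] $\kappa\le\kappa_*$ and $\kappa<1$;
\item[(b)] $\Theta(a)\le C(1+a)^\gamma$ for $a\ge0$;
\item[(c)] $\gamma-q_0\le-q$;
\item[(d)] $\int_1^Ys^{\kappa+\gamma-q_0-1}\,ds\le CY^{\kappa-q}$ for $Y\ge1$.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{Type (A).} Take $\kappa=\frac{q+\kappa_*}2$ and $\gamma=0$. Then $q<\kappa<\kappa_*\le1$, which gives (a). Since $pq>1$, $\Theta$ is bounded. Property (c) is $q\le q_0$. The exponent in (d) is at most $-1+(\kappa-q)$ with $\kappa-q>0$, so the integral is at most $Y^{\kappa-q}/(\kappa-q)$.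

\emph{Type (B) with $pq>1$.} Take $\kappa=q$ and $\gamma=0$. Since $\mu>2$, we have $\kappa=\kappa_*<1$. Again $\Theta$ is bounded, and (c) follows from $q<q_0$. The exponent in (d) is $-1-(q_0-q)<-1$, so the integral is bounded, as required when $\kappa=q$.

\emph{Type (B) with $pq\le1$.} Now $\Theta$ is unbounded. Take $\kappa=q=\kappa_*<1$, $\delta=\frac{3p-5}2>0$ and $\gamma=1-pq+\delta>0$; the margin $\delta$ absorbs the logarithm at $pq=1$. Then $(1+\eta)^{-pq}\le(1+\eta)^{\gamma-1}$, and (b) holds with $C=1/\gamma$. Substituting $\frac\mu2=2-q$ in \eqref{eq:exponents} gives $q_0=(3-q)p-(4-q)$, hence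
\[
\gamma-q_0=5-3p+\delta-q=-q-\delta .
\]
This proves (c), and the exponent in (d) is $-1-\delta<-1$, so the integral is bounded.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:estimate}]
For $t=1$ we have $TG=0$. For $t>1$ it suffices to treat $0<r<t$, since both sides are continuous by Lemma~\ref{lem:Tbasic}. Let $\kappa,\gamma$ be as in Lemma~\ref{lem:exponents}. By Lemma~\ref{lem:I1}, (b) and (c), $I_1\le Ct^{-1}Y^{\gamma-q_0}\le Ct^{-1}Y^{-q}$. By (a), Lemma~\ref{lem:I2} applies, and we split its integral at $s=Y$.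

For $s\ge Y$ we have $s\le Y+s\le2s$, so $(Y+s)^{-\kappa}\le2^{|\kappa|}s^{-\kappa}$, and $\Theta(\min\{s,t-r\})\le\Theta(t-r)\le CY^\gamma$. This part is at most
\[
Ct^{-1}Y^\gamma\int_Y^\infty s^{-1-q_0}\,ds\le Ct^{-1}Y^{\gamma-q_0}\le Ct^{-1}Y^{-q}.
\]
For $1\le s\le Y$ we have $(Y+s)^{-\kappa}\le2^{|\kappa|}Y^{-\kappa}$ and $\Theta(\min\{s,t-r\})\le\Theta(s)\le C(2s)^\gamma$. By (d) this part is at most
\[
Ct^{-1}Y^{-\kappa}\int_1^Ys^{\kappa+\gamma-q_0-1}\,ds\le Ct^{-1}Y^{-q}.\qedhere
\]
\end{proof}

\begin{remark}\label{rem:hypotheses}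
The integral in (d) is at least a positive constant for $Y\ge2$, so (d) forces $q\le\kappa\le\kappa_*$: this is the restriction that the ball part adds to the conditions of Section~\ref{sec:heuristics}. When $\mu<\frac{14}5$ it leaves room for $pq>1$, because $\kappa_*>\frac35>\frac1p$, and then the Strauss condition is used exactly to find $q$ with $\frac1p<q\le q_0$. When $p\kappa_*\le1$ the growth of $\Theta$ has to be paid for, and the condition $p>\frac53$ enters through $\delta>0$. Example~\ref{ex:mu4} is this last case with $q=\kappa=0$.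
\end{remark}

\section{Existence: proof of Theorem~\ref{thm:general}}\label{sec:existence}

Fix an admissible $q$. Let $X$ be the space of $v\in C(\Omega)$ that vanish for $|x|>t$ and satisfy
\[
\|v\|=\sup_{t\ge1,\ |x|\le t}t\,(1+t-|x|)^q\,|v(t,x)|<\infty .
\]
This is a Banach space. The weight is bounded below by a positive constant on each compact subset of the cone, so a Cauchy sequence $(v_j)$ converges locally uniformly on $\Omega$ to a continuous $v$ that vanishes for $|x|>t$. Letting $k\to\infty$ pointwise in $t(1+t-|x|)^q|v_j-v_k|\le\epsilon$ gives $\|v_j-v\|\le\epsilon$ for large $j$, hence $v\in X$ and $v_j\to v$ in $X$.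

\subsection*{The linear solution}
No separate formula for the homogeneous problem is needed: we convert the data into a compactly supported source, to which Proposition~\ref{prop:estimate} applies. Choose $\chi\in C^\infty([1,\infty))$ with $\chi=1$ on $[1,\frac54]$ and $\chi=0$ on $[\frac32,\infty)$, and put
\[
w=\chi(t)\big(f(x)+(t-1)g(x)\big),\qquad v^0=w-T(Lw).
\]
By \eqref{eq:data}, $w$ and $Lw$ are smooth and supported in the compact set $[1,\frac32]\times\overline{B(0,1)}\subset\{|x|\le t\}$, on which all weights are bounded above and below by positive constants. Hence $w\in X$ and $|Lw(s,y)|\le Cs^{-\beta}(1+s-|y|)^{-pq}$ in the cone. By Lemma~\ref{lem:Tbasic} and Proposition~\ref{prop:estimate}, $v^0\in X$. Let $\psi\in C_0^\infty(\Omega)$. Since $w(1,\cdot)=f$ and $w_t(1,\cdot)=g$, two integrations by parts in $t$ give $\iint w\psi_{tt}=\iint w_{tt}\psi+\int g\,\psi(1,x)\,dx-\int f\,\psi_t(1,x)\,dx$, while the other terms of $L$ produce no boundary terms. By Lemma~\ref{lem:representation}(ii), $\iint T(Lw)\,L\psi=\iint(Lw)\psi$.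 Subtracting,
\begin{equation}\label{eq:linear}
\iint v^0L\psi\,dx\,dt=\int g\,\psi(1,x)\,dx-\int f\,\partial_t\psi(1,x)\,dx .
\end{equation}

\subsection*{The fixed point}
Let $\Phi(v)=\varepsilon v^0+TN(v)$. Take $v,\tilde v\in X$ with $\|v\|,\|\tilde v\|\le m$. The function $N(v)-N(\tilde v)$ is continuous and supported in the cone. The mean value theorem gives $\big||a|^p-|b|^p\big|\le p\max\{|a|,|b|\}^{p-1}|a-b|$ for $p>1$, so for $|y|\le s$
\[
|N(v)-N(\tilde v)|(s,y)\le p\,s^{-\mu(p-1)/2}\,m^{p-1}\|v-\tilde v\|\,s^{-p}(1+s-|y|)^{-pq},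
\]
and the powers of $s$ combine to $s^{-\beta}$. By Lemma~\ref{lem:Tbasic} and Proposition~\ref{prop:estimate},
\begin{equation}\label{eq:contraction}
\|TN(v)-TN(\tilde v)\|\le C_1p\,m^{p-1}\|v-\tilde v\| .
\end{equation}
Let $C_0=\max\{\|v^0\|,1\}$, choose $\varepsilon_0>0$ with $C_1p\,(2C_0\varepsilon_0)^{p-1}\le\frac12$, and for $0<\varepsilon\le\varepsilon_0$ set $m=2C_0\varepsilon$. Taking $\tilde v=0$ in \eqref{eq:contraction} gives $\|\Phi(v)\|\le C_0\varepsilon+\frac m2=m$ whenever $\|v\|\le m$. So $\Phi$ maps the closed ball of radius $m$ in $X$ into itself, and by \eqref{eq:contraction} it is a contraction there with constant $\frac12$. Let $v$ be its fixed point. By \eqref{eq:linear} and Lemma~\ref{lem:representation}(ii) with $G=N(v)$, the function $v$ satisfies \eqref{eq:weakv}. By Lemma~\ref{lem:reduction}, $u=t^{-\mu/2}v$ is a global solution. It is supported in $\{|x|\le t\}$, and $\|v\|\le2C_0\varepsilon$ is \eqref{eq:decay} with $C=2C_0$. This proves Theorem~\ref{thm:general}, and with it Theorem~\ref{thm:main}.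 \qed

\section{Uniqueness: proof of Theorem~\ref{thm:unique}}\label{sec:uniqueness}

The contraction principle gives uniqueness only in a small ball of $X$, whereas Definition~\ref{def:solution} imposes no condition on size, decay or support. We first show that every weak solution satisfies the integral equation. This is a duality argument, which needs enough test functions of the form $L\psi$.

\begin{lemma}\label{lem:dual}
For each real $H\in C_0^\infty((1,\infty)\times\mathbb{R}^3)$ there is a real $\psi\in C_0^\infty(\Omega)$ with $L\psi=H$.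
\end{lemma}

\begin{proof}
Let $\operatorname{supp}H\subset\{t<t_*,\ |x|\le\varrho\}$, and let $\hat H(t,\xi)$ be the Fourier transform of $H$ in $x$. We solve backward in time. For each $\xi\in\mathbb{R}^3$ let $\hat\psi(\cdot,\xi)$ be the solution on $[1,\infty)$ of the linear ordinary differential equation
\begin{equation}\label{eq:ode}
\hat\psi_{tt}+\big(|\xi|^2-\nu(\nu+1)t^{-2}\big)\hat\psi=\hat H(t,\xi),\qquad\hat\psi(t_*,\xi)=\hat\psi_t(t_*,\xi)=0 .
\end{equation}
It is smooth in $(t,\xi)$, and it vanishes for $t\ge t_*$ because $\hat H$ does. For $E=|\hat\psi_t|^2+(1+|\xi|^2)|\hat\psi|^2$, equation \eqref{eq:ode} gives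
\[
E'=2\operatorname{Re}\Big[\overline{\hat\psi_t}\,\Big(\hat H+\big(1+\nu(\nu+1)t^{-2}\big)\hat\psi\Big)\Big],
\]
so $|E'|\le KE+|\hat H|^2$ with $K=2+|\nu(\nu+1)|$. Then $(e^{Kt}E)'\ge-e^{Kt}|\hat H|^2$, and integration from $t$ to $t_*$ yields $E(t,\xi)\le e^{Kt_*}\int_1^{t_*}|\hat H(\tau,\xi)|^2\,d\tau$ for $1\le t\le t_*$. All $t$-derivatives of $\hat H$ decay faster than any power of $|\xi|$, uniformly in $t$, since $|\xi|^{2k}|\partial_t^j\hat H|$ is bounded by a multiple of $\sup_t\|\Delta^k\partial_t^jH(t,\cdot)\|_{L^1}$. So $\hat\psi$ and $\hat\psi_t$ have this decay. Differentiating \eqref{eq:ode} repeatedly expresses each $\partial_t^k\hat\psi$ through $\hat\psi$, $\hat\psi_t$ and derivatives of $\hat H$, with coefficients polynomial in $|\xi|^2$ and $t^{-1}$; so all $t$-derivatives of $\hat\psi$ have it too. We may therefore differentiate under the integral: the inverse Fourier transform $\psi$ of $\hat\psi$ lies in $C^\infty(\Omega)$, vanishes for $t\ge t_*$ and satisfies $L\psi=H$. As $L$ has real coefficients,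 we may replace $\psi$ by its real part.

Compact support in $x$ follows from \eqref{eq:backward}, which expresses $\psi(s,y)$ through the values $H(t,x)$ with $|x-y|\le t-s$. If $|y|>\varrho+t_*$ and $(t,x)\in\operatorname{supp}H$, then $|x-y|>t_*>t-s$. Hence $\psi(s,y)=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:unique}]
Let $u,\tilde u$ be global solutions with the same $\varepsilon$ and data. Put $v=t^{\mu/2}u$, $\tilde v=t^{\mu/2}\tilde u$, $d=v-\tilde v$ and $G=N(v)-N(\tilde v)\in C(\Omega)$. Subtracting the identities \eqref{eq:weakv} gives $\iint dL\psi=\iint G\psi$, and by Lemma~\ref{lem:representation}(ii) the continuous function $z=d-TG$ satisfies $\iint zL\psi=0$ for all $\psi\in C_0^\infty(\Omega)$. By Lemma~\ref{lem:dual}, $\iint zH=0$ for all $H\in C_0^\infty((1,\infty)\times\mathbb{R}^3)$. So $z=0$ for $t>1$, and for $t=1$ by continuity; that is, $d=TG$.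

Since $T$ integrates over backward cones, the rest is local. Fix $(t_0,x_0)\in\Omega$ and let $Q=\{1\le s\le t_0,\ |y-x_0|\le t_0-s\}$, a compact set. The function
\[
D(s)=\max_{|y-x_0|\le t_0-s}|d(s,y)|=\max_{|\omega|\le1}\big|d\big(s,x_0+(t_0-s)\omega\big)\big|,\qquad1\le s\le t_0,
\]
is continuous, by uniform continuity of $d$ on $Q$. On $Q$ we have $|G|\le K_1|d|$ with $K_1=p\,(\max_Q\max\{|v|,|\tilde v|\})^{p-1}$; this is where $p>1$ is used. For $1\le s\le t\le t_0$ the total mass in $y$ of the absolute value of the kernel of $T$ is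
\[
(t-s)+\int_{|x-y|<t-s}\frac{|P_\nu'(\zeta)|}{4\pi ts}\,dy\le K_2:=t_0+\tfrac13t_0^3\max_{[1,t_0]}|P_\nu'|,
\]
because $1\le\zeta\le\frac{t^2+s^2}{2ts}\le\frac ts\le t_0$. If $(t,x)\in Q$ and $|y-x|\le t-s$, then $|y-x_0|\le t_0-s$, so $TG(t,x)$ involves only values of $G$ on $Q$. Hence $D(t)\le K_1K_2\int_1^tD(s)\,ds$ on $[1,t_0]$. Gronwall's inequality gives $D\equiv0$, and in particular $d(t_0,x_0)=0$. As $(t_0,x_0)$ was arbitrary, $u=\tilde u$.
\end{proof}

By Theorem~\ref{thm:unique}, the solution in Theorems~\ref{thm:main} and~\ref{thm:general} does not depend on the admissible exponent used to construct it; only the threshold $\varepsilon_0$ and the constant in \eqref{eq:decay} do.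

\begin{thebibliography}{9}

\bibitem{LXY}
Qianqian Li, Qiao Xin, Huicheng Yin,
\emph{Global small data radial symmetric solutions of 3D semilinear Euler-Poisson-Darboux equations},
arXiv:2608.29258 (2026).

\end{thebibliography}
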